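# Open book genus is not additive under connected sum

## 1. An annulus glued to itself

Let $A=S^1\times[0,1]$ be an annulus, let $c$ be its core, and let $T$ be the Dehn twist along $c$, made the identity near $\partial A$. For an integer $p$, thicken $A$ to $A\times[0,1]$, glue the top to the bottom by $T^p$, and collapse the interval direction over the boundary:
$$M(A,T^p)=A\times[0,1]\big/\big((x,1)\sim(T^p(x),0),\ (x,t)\sim(x,t')\text{ for }x\in\partial A\big).$$
Which closed 3-manifold is this?

Cut it along the two levels $t=0$ and $t=\tfrac12$. The images $H_1$ of $A\times[0,\frac12]$ and $H_2$ of $A\times[\frac12,1]$ are solid tori, with common boundary the torus $F=A_0\cup A_{1/2}$, where $A_t$ is the annulus at level $t$. Let $a=\{\theta_0\}\times[0,1]$ be a spanning arc of $A$. The disk $a\times[0,\frac12]$ is a meridian disk of $H_1$, with boundary $m_1=a_0\cup a_{1/2}$. The disk $a\times[\frac12,1]$ is a meridian disk of $H_2$. Its top edge $a\times\{1\}$ is glued to $T^p(a)\times\{0\}$, so its boundary is $m_2=T^p(a)_0\cup a_{1/2}$. The arc $T^p(a)$ differs from $a$ by $p$ turns around $c$, hence in $H_1(F)$, with suitable orientations,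
$$m_2=m_1\pm p\,c ,\qquad m_1\cdot c=\pm1. \tag{1}$$

Recall that the lens space $L(p,q)$ is the union of two solid tori for which, in a basis $(m,l)$ of the first homology of the common torus with $m$ the meridian of the first solid torus, the meridian of the second is $\pm(pl+qm)$. Here $L(0,1)=S^1\times S^2$ and $L(\pm1,q)=S^3$. We have $|H_1(L(p,q))|=|p|$ for $p\ne0$, and for $p\ge2$ the spaces $L(p,q)$ and $L(p,q')$ are homeomorphic, orientation ignored, if and only if $q'\equiv\pm q^{\pm1}\pmod p$. So (1) says
$$M(A,T^p)\cong L(p,1)\quad\text{up to orientation}. \tag{2}$$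

The case $p=\pm1$ will be needed in detail. Then $M(A,T^{\pm1})\cong S^3$, and $c\times\{0\}$ meets $m_1$ once, so it is isotopic in $H_1$ to the core of $H_1$. The exterior of that core is a solid torus parallel to $H_2$; thus $c$ is an unknot. Its framing given by the annulus $A_0\subset F$ is the linking number of $c=\pm(m_2-m_1)$ with its push-off $c^+$, which we may take into $H_2$. Since $m_1$ bounds in $H_1$, we have $\mathrm{lk}(m_1,y^+)=0$ for every $y$ on $F$. Since $m_2^+$ bounds in the interior of $H_2$, $\mathrm{lk}(m_2,m_2^+)=0$. Finally $m_1^+$ meets the disk bounded by $m_2$ in one point. Hence $\mathrm{lk}(c,c^+)=-\mathrm{lk}(m_2,m_1^+)=\pm1$: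
$$\text{the core of } A \text{ is an unknot in } M(A,T^{\pm1})=S^3 \text{ with annulus framing } \pm1. \tag{3}$$
An annulus in $S^3$ arising this way is called a Hopf annulus.

We have obtained exactly the lens spaces $L(p,1)$ from annuli. What surface is needed for $L(5,2)$? And what surface is needed for a connected sum, once we know what each summand needs?

## 2. Open books and the number $k(\Sigma)$

Throughout, 3-manifolds are closed, connected and oriented, unless they visibly have boundary.

**Definition (open book).** A pair $(B,\pi)$ is an open book decomposition of $M$ if $B$ is a link in $M$ and $\pi:M\setminus B\to S^1=[0,1]/\!\sim$ is a fibration whose fibers have $B$ as boundary. The closures of the fibers are the pages. They are all homeomorphic to one compact surface $\Sigma$, which is connected, orientable, and has $\partial\Sigma\neq\emptyset$.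

**Definition (abstract open book).** For a homeomorphism $\varphi$ of $\Sigma$ that is the identity near $\partial\Sigma$, put
$$M(\Sigma,\varphi)=\Sigma\times[0,1]\big/\big((x,1)\sim(\varphi(x),0),\ (x,t)\sim(x,t')\text{ for }x\in\partial\Sigma\big).$$

This has an open book with page $\Sigma$, and every open book arises in this way. Isotoping $\varphi$ rel boundary does not change the manifold. Equivalently, $M(\Sigma,\varphi)$ is the mapping torus of $\varphi$ together with solid tori $\partial\Sigma\times D^2$, where $\{x\}\times\partial D^2$ is glued to $\{x\}\times S^1$. When $\varphi=\mathrm{id}$ the levels form a circle $\mathbb R/\mathbb Z$, and the cut point may be placed anywhere.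

As with the annulus, $H_1=\pi^{-1}([0,\frac12])\cup B$ and $H_2=\pi^{-1}([\frac12,1])\cup B$ are handlebodies homeomorphic to $\Sigma\times I$, so an open book induces a Heegaard splitting. Its genus is
$$k(\Sigma)=1-\chi(\Sigma).$$

**Definition (open book genus).** $\mathrm{obg}(M)$ is the minimum genus over all Heegaard splittings of $M$ induced by open books, that is, the minimum of $k(\Sigma)$ over all pages $\Sigma$ of open books of $M$. It does not depend on the orientation of $M$.

Write $g(M)$ for the Heegaard genus. Clearly $g(M)\le\mathrm{obg}(M)$.

If $k(\Sigma)=0$ then $\Sigma$ is a disk, every $\varphi$ is isotopic to the identity rel boundary, and $M(\Sigma,\varphi)=S^3$. If $k(\Sigma)=1$ then $\Sigma$ is an annulus, every $\varphi$ is isotopic rel boundary to some $T^p$, and (2) applies. So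
$$\mathrm{obg}(M)=0\iff M\cong S^3,\qquad \mathrm{obg}(M)=1\iff M\cong L(p,1)\text{ for some }p\neq\pm1. \tag{4}$$

**Fact 1 (pages glued along an arc).** Let $\Sigma=\Sigma_1\cup_\alpha\Sigma_2$, where $\alpha$ is an arc in $\partial\Sigma_1$ and in $\partial\Sigma_2$, and let $\varphi=\varphi_1\cup\varphi_2$. Then $M(\Sigma,\varphi)\cong M(\Sigma_1,\varphi_1)\# M(\Sigma_2,\varphi_2)$, and $k(\Sigma)=k(\Sigma_1)+k(\Sigma_2)$.

*Proof.* The map $\varphi$ is the identity near $\alpha$, and the two ends of $\alpha$ lie in $\partial\Sigma$. Hence $(\alpha\times[0,1])/\!\sim$ is a circle's worth of arcs with common endpoints, a sphere. It separates $M(\Sigma,\varphi)$ into the images $X_1,X_2$ of $\Sigma_1\times[0,1]$ and $\Sigma_2\times[0,1]$. Attach to $\Sigma_i$ a half-disk $D$ with $\partial D=\alpha\cup\beta$. Then $\Sigma_i\cup D\cong\Sigma_i$, and with $\varphi_i$ extended by the identity, $M(\Sigma_i,\varphi_i)=X_i\cup(D\times S^1)/\!\sim$, where $\beta\times S^1$ is collapsed to $\beta$. The second piece is a half-disk rotated about $\beta$, which is a ball. So $X_i$ is $M(\Sigma_i,\varphi_i)$ minus an open ball. Finally $\chi(\Sigma)=\chi(\Sigma_1)+\chi(\Sigma_2)-1$.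 $\square$

In particular $\mathrm{obg}(M_1\#M_2)\le\mathrm{obg}(M_1)+\mathrm{obg}(M_2)$. Is this always an equality? That is the conjecture in Mustafa Cengiz, "Non-prime 3-Manifolds with Open Book Genus Two", arXiv:1702.07115 (2017):

**Conjecture.** $\mathrm{obg}(M_1\# M_2)=\mathrm{obg}(M_1)+\mathrm{obg}(M_2)$ for all $M_1,M_2$.

We shall see that it is false.

## 3. Pairs of pants and $L(5,2)$

Let $P$ be a pair of pants with boundary curves $d_1,d_2,d_3$, so $k(P)=2$ and $d_1+d_2+d_3=0$ in $H_1(P)$ for the boundary orientations. The mapping class group of $P$ rel boundary is $\mathbb Z^3$, generated by the boundary twists. A product $\varphi$ of boundary twists is isotopic to the identity if the boundary may rotate: there are homeomorphisms $\varphi_s$ with $\varphi_0=\mathrm{id}$, $\varphi_1=\varphi$, rotating the boundary component $i$ through the angle $2\pi p_is$, with $p_i\in\mathbb Z$ plus or minus the exponent of the twist. Then $(x,t)\mapsto(\varphi_t(x),t)$ identifies the mapping torus with $P\times S^1$. Let $h$ be the class of the fiber $\{x\}\times S^1$ in $P\times S^1$. The collapsed circle $\{x\}\times S^1$ of the mapping torus, for $x$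 on the $i$-th boundary, becomes a curve in class $h+p_id_i$. So every $M(P,\varphi)$ is some
$$N(p,q,r)=P\times S^1\text{ filled along the slopes }h+p\,d_1,\ h+q\,d_2,\ h+r\,d_3,$$
and all integer triples occur.

**Lemma 1.** The following hold, up to orientations.

1. If $r=\pm1$, then $N(p,q,r)\cong L(n_1n_2-1,\,n_1)$ with $n_1=p+r$, $n_2=q+r$.
2. If $r=0$, then $N(p,q,r)$ is a connected sum of $L(p,\pm1)$ and $L(q,\pm1)$.
3. If $|p|,|q|,|r|\ge2$, then $\pi_1(N(p,q,r))$ is not cyclic.

By symmetry, items 1 and 2 hold for any position of the exponent $\pm1$ or $0$.

*Proof.* (1) The third filling slope meets $h$ once, so the circle fibration of $P\times S^1$ extends over the third solid torus. The result is an oriented circle bundle over an annulus, that is, $T^2\times I$. In its first homology $h+rd_3=0$, so $d_3=-rh$ and $d_2=-d_1-d_3=rh-d_1$; a basis is $(h,d_1)$. The other two meridians are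
$$m_1=h+p\,d_1,\qquad m_2=h+q\,d_2=(1+qr)h-q\,d_1 .$$
In the basis $(m_1,\,l=d_1)$ this reads $m_2=(1+qr)m_1-(q+p+pqr)\,l$. Using $r^2=1$, we get $1+qr=rn_2$ and $p+q+pqr=r\big((p+r)(q+r)-1\big)=r(n_1n_2-1)$. Hence $m_2=-r\big[(n_1n_2-1)l-n_2m_1\big]$. So the manifold is $L(n_1n_2-1,n_2)$ up to orientation, and $n_1n_2\equiv1$ modulo $n_1n_2-1$ allows us to replace $n_2$ by $n_1$.

(2) If $r=0$, the monodromy consists of twists parallel to $d_1$ and $d_2$ only, and $P=A_1\cup_\alpha A_2$ is two annuli glued along an arc with one twist power in each. Apply Fact 1 and (2).

(3) Killing the central element $h$ in $\pi_1$ leaves $\langle x,y,z\mid xyz=x^p=y^q=z^r=1\rangle$. Take a triangle with angles $\pi/|p|,\pi/|q|,\pi/|r|$ in $S^2$, $\mathbb E^2$ or $\mathbb H^2$. The rotations about its vertices by twice the angles satisfy these relations, since they are products of pairs of reflections in the sides. So the group maps onto a group containing nontrivial rotations about two distinct vertices. In $\mathbb E^2$ and $\mathbb H^2$ such rotations do not commute, because each would have to fix the only fixed point of the other. In $S^2$ all nontrivial elements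 of a cyclic rotation group have the same axis, but two vertices of a spherical triangle are neither equal nor antipodal. So the image is not cyclic. $\square$

For $(p,q,r)=(2,1,1)$ we get $n_1=3$, $n_2=2$ and $L(5,3)\cong L(5,2)$, since $3\equiv-2\pmod 5$. So $\mathrm{obg}(L(5,2))\le2$. On the other hand $L(5,2)\not\cong S^3$. If $L(5,2)\cong L(p,1)$, then $p=\pm5$ by $H_1$, which would need $2\equiv\pm1\pmod5$. By (4),
$$\mathrm{obg}(L(5,2))=2. \tag{5}$$

## 4. Predictions for $\#^nL(5,2)$, and the bounds to be proved

If $\mathrm{obg}$ were additive, then $\mathrm{obg}(\#^nL(5,2))$ would be $2n$. The Heegaard genus is $n$, because Heegaard genus is additive (Haken).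

A sensible person would try to imitate Haken. An open book of $M_1\#M_2$ induces a Heegaard splitting, and by Haken's lemma this splitting is a connected sum of splittings of $M_1$ and $M_2$ whose genera add up. To conclude $\mathrm{obg}(M_1)+\mathrm{obg}(M_2)\le\mathrm{obg}(M_1\#M_2)$ one would need the two smaller splittings to be induced by open books again. The reducing sphere has no reason to respect the pages, and here the argument stops. The next theorem shows that this is a real obstruction.

**Theorem 1.** For all $M_1,\dots,M_n$:
$$\mathrm{obg}(M_1\#\cdots\#M_n)\ \le\ \sum_i g(M_i)+2\max_i g(M_i).$$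

**Corollary (the conjecture is false).** Let $L=L(5,2)$. Additivity fails for at least one of the pairs $(L,L)$, $(L\#L,\,L)$.

*Proof from Theorem 1.* We know $\mathrm{obg}(L)\ge2$. If additivity held for both pairs, then $\mathrm{obg}(L\#L\#L)=3\,\mathrm{obg}(L)\ge6$. But $g(L)=1$, so Theorem 1 gives $\mathrm{obg}(L\#L\#L)\le3+2=5$. $\square$

One can see here how the Haken approach breaks. Take an open book of $L\#L\#L$ inducing a splitting of genus at most $5$. Haken's lemma, used twice, writes this splitting as a connected sum of splittings of three copies of $L$, with genera at least $1$ and of sum at most $5$. So one of them has genus $1$, and by $\mathrm{obg}(L)\ge2$ it is not induced by any open book.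

**Theorem 2.**

1. $\mathrm{obg}(M)\le 3g(M)$ for every $M$.
2. $\lim_n \mathrm{obg}(\#^nM)/n=g(M)$.
3. If $\mathcal S$ is a class of 3-manifolds closed under $\#$, then $\mathrm{obg}$ is additive on $\mathcal S$ if and only if $\mathrm{obg}(M)=g(M)$ for all $M\in\mathcal S$. Every $M$ with $\mathrm{obg}(M)>g(M)$ gives a failing pair $(\#^mM,M)$ for some $m\ge1$.
4. $\mathrm{obg}(L(5,2))=2$, $\mathrm{obg}(L(19,7))=3$, and $\mathrm{obg}(L(19,7)\#L(5,2))\le4<5$: an explicit failing pair.

Theorem 1 is proved in Sections 5 to 8. Items 1 to 3 are short consequences. Item 4 rests on cited theorems about lens space involutions and the Jones polynomial, and the Corollary does not use it.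

## 5. Surgery on curves in levels: slopes $\pm1$ and $0$

Let $S$ be a compact oriented surface, closed or with boundary, and $c$ a simple closed curve in a level $S\times\{t\}$ of a product. Let $\mu$ be the meridian of $c$, and let $\lambda$ be the push-off of $c$ in the level, the surface framing.

**Definition (relative slope).** Surgery on $c$ along $\lambda\pm\mu$ is surgery of relative slope $\pm1$, and surgery along $\lambda$ is surgery of relative slope $0$.

The same terms are used for curves in pages. Disjoint curves in one level may be moved to different nearby levels without changing surgeries or framings.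

**Fact 2 (relative slope $\pm1$).** Surgery of relative slope $\pm1$ on $c\times\{t\}\subset S\times[-1,1]$ amounts to cutting along $S\times\{t\}$ and regluing by a Dehn twist $T_c^{\pm1}$. Both signs occur.

*Proof.* Let $A\subset S$ be an annulus neighborhood of $c$ that supports the twist, and let $R=A\times[t-\eta,t]$, a solid torus neighborhood of a parallel copy of $c$. Cutting along $S\times\{t\}$ and regluing by the twist changes only how the top $A\times\{t\}$ of $R$ is attached. So it is the same as removing $R$ and regluing it by the homeomorphism of $\partial R$ that is the twist on $A\times\{t\}$ and the identity elsewhere. A meridian of $R$ is the boundary of (spanning arc of $A$) $\times[t-\eta,t]$; it meets $A\times\{t\}$ in one arc, so it is carried to $\mu\pm\lambda$, which is the slope $\lambda\pm\mu$. The two signs of the twist give the two signs of the slope. $\square$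

Consequently, surgeries of relative slope $\pm1$ on curves in the interiors of distinct pages give a manifold that has an open book with the same page: only the monodromy changes.

**Fact 3 (relative slope $0$).** Let $c_1,\dots,c_m\subset S\times\{0\}$ be disjoint. Relative slope $0$ surgery on all of them turns $S\times[-1,1]$ into
$$\big(S\times[-1,0]\cup\text{2-handles along }c_j\times0\big)\ \cup_{S_c}\ \big(S\times[0,1]\cup\text{2-handles along }c_j\times0\big),$$
where $S_c$ is $S$ surgered along $\bigcup c_j$, that is, cut along the $c_j$ and capped with disks.

*Proof.* Let $A_j$ be disjoint annulus neighborhoods of the $c_j$, and remove $A_j\times[-\eta,\eta]$. The two curves $\partial A_j\times\{0\}$ on the boundary torus have slope $\lambda$, so they bound disjoint meridian disks in the new solid torus, and these cut it into two balls. The upper ball meets the rest of the upper half in the annulus $A_j\times\{\eta\}\cup\partial A_j\times[0,\eta]$. So it is a 2-handle attached along $c_j$ to $S\times[0,1]\setminus\bigcup A_j\times[0,\eta)\cong S\times[0,1]$. Likewise for the lower ball. The two halves meet along $(S\setminus\bigcup A_j)\times\{0\}$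 together with the meridian disks, which is $S_c$. $\square$

For example, take $S=T^2$ and one essential curve $c$. Each half is $T^2\times I$ with a 2-handle, a solid torus with meridian $c$ minus a ball, and they are glued along a sphere. So the surgery turns $T^2\times[-1,1]$ into a connected sum of two solid tori, each with meridian $c$. Slope $0$ surgery in a level can create connected sums. This is what we want from it, but it is not a Dehn twist, so by itself it destroys the open book. The next section pays for it.

## 6. Trading a slope $0$ surgery for one annulus

**Lemma 2.** Let $c_1,\dots,c_m,\gamma_1,\dots,\gamma_r\subset\mathrm{int}\,\Sigma$ be simple closed curves, placed in pairwise distinct levels of $M(\Sigma,\varphi)$ in $(0,1)$. Let $M'$ be obtained by surgery of relative slope $\pm1$ (any signs) on the $c_j$ and of relative slope $0$ on the $\gamma_i$. Then $\mathrm{obg}(M')\le k(\Sigma)+r$.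

In the smallest case $\Sigma$ is a disk, so $M(\Sigma,\mathrm{id})=S^3$, and $\gamma$ is an unknot with page framing $0$. The surgery gives $S^1\times S^2$. To obtain it from twists alone, enlarge the disk to a Hopf annulus, whose ambient manifold is still $S^3$. Its core is again the unknot, but by (3) its page framing is now $\pm1$. So the Seifert framing $0$ has relative slope $\pm1$, and the surgery becomes a twist. It must turn the monodromy $T^{\varepsilon}$ into $T^0$, since $M(A,T^0)=S^1\times S^2$ while $M(A,T^{2\varepsilon})\cong L(2,1)$. The page has $k=1$. The proof does the same for every $\gamma_i$: attach a Hopf annulus to the page and send $\gamma_i$ once around it.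

*Proof.*

**Step 1 (enlarge the page without changing the manifold).** Choose disjoint arcs $\alpha_1,\dots,\alpha_r\subset\partial\Sigma$ and let $\Sigma'=\Sigma\cup_{\alpha_1}A_1\cup\dots\cup_{\alpha_r}A_r$, with annuli $A_i$ each glued along an arc of its boundary to $\alpha_i$. Then $k(\Sigma')=k(\Sigma)+r$. Let $\varphi'=\varphi$ on $\Sigma$ and $\varphi'=T^{\varepsilon_i}$ on $A_i$, where $T$ is the twist along the core and $\varepsilon_i=\pm1$.

As in Fact 1, the sphere $(\alpha_i\times[0,1])/\!\sim$ in $M(\Sigma',\varphi')$ bounds $Z_i=(A_i\times[0,1])/\!\sim$. Let $X$ be the remaining part, the image of $\Sigma\times[0,1]$. Attach to $\Sigma$ half-disks $D_i$ with $\partial D_i=\alpha_i\cup\beta_i$; then $M(\Sigma,\varphi)=X\cup\bigcup B_i$, where $B_i=(D_i\times S^1)/\!\sim$ is a ball. Similarly, attach a half-disk $D_i^*$ to $A_i$ along $\alpha_i$; then $M(A_i,T^{\varepsilon_i})=Z_i\cup D_i^\circ$, where $D_i^\circ$ is the ball formed from $D_i^*$. As $M(A_i,T^{\varepsilon_i})\cong S^3$, the piece $Z_i$ is the complement of an open ball in $S^3$, and so it is a ball. Hence the identity of $X$ extends to a homeomorphism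
$$\Psi:M(\Sigma',\varphi')\to M(\Sigma,\varphi),\qquad\Psi(Z_i)=B_i .$$

**Step 2 (send $\gamma_i$ around the annulus $A_i$).** As $\Sigma$ is connected, there is an embedded arc $e_i$ in $\Sigma$ from $\gamma_i$ to an interior point of $\alpha_i$ with interior in $\mathrm{int}\,\Sigma\setminus\gamma_i$. It may cross the other curves. Extend it into $A_i$ up to the core, and let $\gamma_i'\subset\mathrm{int}\,\Sigma'$ be the band sum of $\gamma_i$ with the core of $A_i$ along this arc. Then $\gamma_i'\cap A_i$ is a single arc $\kappa_i$ with endpoints in $\alpha_i$ that runs around $A_i$, and $\gamma_i'\cap A_j=\emptyset$ for $j\ne i$. Outside $A_i$, the curve $\gamma'_i$ is $\gamma_i$ with two parallel strands along $e_i$. Put $\gamma_i'$ in the level $s_i$ of $\gamma_i$.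

We now show: $\Psi$ carries $\bigcup c_j\cup\bigcup\gamma_i'$ to a link isotopic to $\bigcup c_j\cup\bigcup\gamma_i$, by an isotopy taking the $\Sigma'$-framing of $\gamma_i'$ to the $\Sigma$-framing of $\gamma_i$ changed by $\pm1$, and preserving the framings of the $c_j$. Note that the link meets $Z_i$ only in $\kappa_i\times\{s_i\}$.

**Step 3 ($\kappa_i$ is a trivial arc in $Z_i$).** An arc in a ball is trivial if it is boundary-parallel. Let $\kappa_i^*\subset D_i^*\times\{s_i\}\subset D_i^\circ$ be an arc joining the endpoints of $\kappa_i$; together with a subarc of $\alpha_i$ it bounds a disk in $D_i^*\times\{s_i\}$, so it is trivial in $D_i^\circ$. The curve $\kappa_i\cup\kappa_i^*$ lies in the page $A_i\cup D_i^*$ and is isotopic in it to the core. By (3) it is an unknot in $S^3=Z_i\cup D_i^\circ$ with page framing $\pm1$.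

The exterior of the trivial arc $\kappa_i^*$ in $D_i^\circ$ is a solid torus. It meets the exterior $E$ of $\kappa_i$ in $Z_i$ along an annulus whose core, the meridian of the arc, runs once along that solid torus. So gluing it on does not change $E$, and $E$ is homeomorphic to the exterior of the unknot: a solid torus in which the meridian of $\kappa_i$ is a longitude. A meridian disk of $E$ can therefore be chosen to meet the annulus $\partial N(\kappa_i)\cap E$ in one spanning arc. This disk is a parallelism between $\kappa_i$ and an arc of $\partial Z_i$.

**Step 4 (straighten the arc).** Let $\kappa_i^0\subset D_i\times\{s_i\}\subset B_i$ be an arc with the same endpoints as $\kappa_i$, in the level $s_i$. It is trivial in $B_i$, as is $\Psi(\kappa_i)$. We use that two trivial arcs $\kappa,\kappa'$ with the same endpoints $u,v$ in a ball $B$ are isotopic rel $\partial B$. Indeed $(B,\kappa)$ and $(B,\kappa')$ are both homeomorphic to (unit ball, diameter), which has symmetries reversing orientation and symmetries exchanging the endpoints. So there is an orientation-preserving homeomorphism $f:(B,\kappa)\to(B,\kappa')$ fixing $u$ and $v$. An orientation-preserving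 homeomorphism of the sphere fixing $u,v$ is isotopic to the identity fixing $u,v$. Using such an isotopy in a collar of $\partial B$ that meets $\kappa'$ in $\{u,v\}\times I$, we may assume $f|_{\partial B}=\mathrm{id}$. By the Alexander trick $f$ is isotopic to the identity rel $\partial B$.

So $\Psi(\kappa_i)$ is isotopic to $\kappa_i^0$ in $B_i$ rel $\partial B_i$.

**Step 5 (compute the change of framing).** The page framings of $\kappa_i$ and $\kappa_i^0$ agree at the endpoints, where both point along $\alpha_i\times\{s_i\}$. So after the isotopy they differ by an integer $m_i$ of full twists. Extend $\Psi|_{Z_i}$, followed by the isotopy of Step 4, by the identity of $D_i^\circ$. This gives an orientation-preserving homeomorphism $Z_i\cup D_i^\circ\to B_i\cup D_i^\circ$ between 3-spheres that takes $\kappa_i\cup\kappa_i^*$ to $\kappa_i^0\cup\kappa_i^*$, and such a homeomorphism preserves framing numbers. In the source the page framing of $\kappa_i\cup\kappa_i^*$ is $\pm1$. In the target $B_i\cup D_i^\circ=M(D_i\cup_{\alpha_i}D_i^*,\mathrm{id})$ the curve $\kappa_i^0\cup\kappa_i^*$ lies in a page that is a disk, so its page framing is $0$. Hence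 $m_i=\pm1$.

**Step 6 (retract the finger).** After these isotopies $\gamma_i'$ has become a curve in the level $s_i$ of $M(\Sigma,\varphi)$, namely $\gamma_i$ with a finger pushed along $e_i$ into $D_i$. Retract the finger inside this level. The level contains no other component of the link, so it does not matter which curves $e_i$ crosses in projection. The page framing is preserved, and we end at $\gamma_i$. The $c_j$ were never moved. This proves the claim made in Step 2.

**Step 7 (conclude).** By the claim, relative slope $0$ surgery on $\gamma_i$ in $M(\Sigma,\varphi)$ is relative slope $\pm1$ surgery on $\gamma_i'$ in $M(\Sigma',\varphi')$. So $M'$ is obtained from $M(\Sigma',\varphi')$ by surgeries of relative slope $\pm1$ on curves in distinct pages. By Fact 2 it has an open book with page $\Sigma'$, and $k(\Sigma')=k(\Sigma)+r$. $\square$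

## 7. A Heegaard surface that contains a page

We next need a manifold with an open book whose pages lie in the levels of a Heegaard surface, so that Heegaard gluings can be changed by surgery on curves in pages.

Let $S$ be the compact surface of genus $g\ge1$ with one boundary component, so $k(S)=2g$. Let $\hat S=S\cup D$ be the closed surface, $D$ a disk. Let $\nu_1,\dots,\nu_g\subset\mathrm{int}\,S$ be disjoint simple closed curves with connected planar complement. Let
$$Y_0=V\cup\hat S\times[0,1]\cup W,$$
where $V,W$ are genus-$g$ handlebodies glued to $\hat S\times\{0\}$ and $\hat S\times\{1\}$, in both of which the curves $\nu_j$ bound a complete system of meridian disks. For $g=1$, for instance, $\nu_1$ is an essential curve in a once-punctured torus and $Y_0=S^1\times S^2$.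

**Lemma 3.** Relative slope $0$ surgery on $\nu_1,\dots,\nu_g$ in the level $0$ of $M(S,\mathrm{id})$ gives $Y_0$, by a homeomorphism that carries each level $S\times\{t\}$, $t\in(0,1)$ away from the ends, to $S\times\{t\}\subset\hat S\times\{t\}$.

*Proof.* We exhibit a common piece $Q$ of the two manifolds whose complement is a ball in each. Let $Q$ be $S\times[0,1]$ with 2-handles attached along $\nu_j\times\{0\}$ and $\nu_j\times\{1\}$ for all $j$. The surgered surface $S_\nu$ is a disk with $\partial S_\nu=\partial S$, so $\partial Q=S_\nu^0\cup\partial S\times[0,1]\cup S_\nu^1$ is a sphere.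

In the surgered manifold, write $M(S,\mathrm{id})=S\times S^1\cup\partial S\times D^2$. By Fact 3 applied to a neighborhood of the level $0$, after the surgery the complement of $\mathrm{int}\,Q$ is a thickening $S_\nu\times[-\epsilon,\epsilon]$ of the disk $S_\nu$ at level $0$ together with the solid torus $\partial S\times D^2$. The thickening is attached along $\partial S\times[-\epsilon,\epsilon]$, so it is a 2-handle attached along a longitude $\partial S\times\{pt\}$ of the solid torus. The union is a ball.

In $Y_0$, the handlebody $V$ consists of 2-handles attached to $\hat S\times\{0\}$ along the $\nu_j$ and a ball $b_0$. Likewise $W$ consists of 2-handles and a ball $b_1$. So $Y_0\setminus\mathrm{int}\,Q=b_0\cup D\times[0,1]\cup b_1$: two balls joined by a 1-handle, which is a ball.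

Both manifolds are $Q$ with a ball attached along the sphere $\partial Q$, and the identity of $Q$ extends over the balls. $\square$

For a single $M$ of genus $g\ge1$ we can now finish: start with $M(S,\mathrm{id})$, do $g$ slope $0$ surgeries to reach $Y_0$, and change the gluing of $V$ and $W$ by Dehn twists. Lemma 2 gives $\mathrm{obg}(M)\le2g+g=3g$. The obvious way to treat a connected sum would be to do this for each summand and apply Fact 1. That gives $3\sum g(M_i)$, which is $9$ for three copies of $L(5,2)$ and proves nothing. What is wasteful is that the $2g_i$ coming from the page $S$ is paid once per summand. The remedy is to use one product $\hat S\times[0,1]$ for all summands. Slope $0$ surgeries split $M_i$ off the handlebody below, and what remains above can be rebuilt into a handlebody of the same genus, ready for the next summand.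

## 8. Splitting off the summands: proof of Theorem 1

Discard summands $S^3$. If none remain, both sides are $0$. Order the rest so that all $g_i=g(M_i)\ge1$ and $g:=g_n=\max_ig_i$. Start with $Y_0$ for this $g$. We do surgeries on curves in levels $\hat S\times\{t\}$, $0<t<1$. Any finite disjoint collection of curves in a level can be isotoped off $D$ into $S$, and then the framings from $\hat S\times\{t\}$ and from the page $S\times\{t\}$ agree.

**Step 1 (stage $i$, for $1\le i\le n-1$: split off $M_i$ and restore the handlebody).** Suppose we have $Y=U\cup\hat S\times[s,1]\cup W$ with $U$ a handlebody of genus $g$ and $\partial U=\hat S\times\{s\}$. At first $Y=Y_0$ and $U=V\cup\hat S\times[0,s]$ with $s$ small.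

First choose the curves. Take a disk in $U$ cutting it into handlebodies $U_1$ of genus $g_i$ and $U_2$ of genus $g-g_i$; its boundary cuts off a subsurface $F_1\subset\hat S$ with $\partial U_1=F_1\cup\text{disk}$. Take a genus-$g_i$ Heegaard splitting of $M_i$ and identify one of its handlebodies with $U_1$, preserving orientation. A complete system of meridian disks of the other handlebody has boundary curves $\gamma_1,\dots,\gamma_{g_i}\subset\partial U_1$, which may be isotoped off the disk into $F_1$. Attaching 2-handles to $U_1$ along the $\gamma_j$ gives $M_i$ minus an open ball. Applying an isotopy of $\hat S$, extended over $U$ (so that the cutting disk moves along), we may assume $\gamma_j\subset S$.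

Now do relative slope $0$ surgery on the $\gamma_j$ in a level $s'\in(s,1)$. The complement of $\bigcup\gamma_j$ in $\partial U_1$ is connected and planar, so $\hat S_\gamma$ is a closed connected surface of genus $g-g_i$. By Fact 3 the result is a union along $\hat S_\gamma$ of two parts.

Below $\hat S_\gamma$ we have $U$ with 2-handles along the $\gamma_j$. This is the boundary connected sum of $M_i\setminus\text{ball}$ and $U_2$, glued along the cutting disk. It is homeomorphic to $M_i\#U_2$: a sphere parallel to the boundary sphere of $M_i\setminus\text{ball}$ separates a punctured copy of $M_i$ from $S^2\times I$ glued along a disk to $U_2$, and the latter is $U_2$ minus an open ball.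

Above $\hat S_\gamma$ we have $C\cup\hat S\times[s'',1]\cup W$ with $s'<s''<1$, where $C$ is $\hat S\times[s',s'']$ with 2-handles attached along $\gamma_j\times\{s'\}$. Dually, $C$ is $\hat S_\gamma\times I$ with $g_i$ 1-handles attached to its upper side.

So the result is $M_i\#Y'$ with $Y'=U'\cup\hat S\times[s'',1]\cup W$ and $U'=U_2\cup C$. Here $U'$ is $U_2$ with $g_i$ 1-handles attached, with connected boundary $\hat S\times\{s''\}$; hence it is a handlebody of genus $(g-g_i)+g_i=g$. The part $\hat S\times[s'',1]\cup W$ is unchanged, and the sum with $M_i$ takes place below it. Continue with $Y'$.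

**Step 2 (final stage: turn the rest into $M_n$).** After stage $n-1$ the manifold is $M_1\#\cdots\#M_{n-1}\#Y$ with $Y=U\cup\hat S\times[s,1]\cup W$, where $U,W$ are handlebodies of genus $g$. As $M_n$ has a Heegaard splitting of genus $g_n=g$, we may identify $U$ and $W$ with its two handlebodies, preserving orientations. Then $M_n$ is obtained from $Y$ by cutting along a level and regluing by some orientation-preserving homeomorphism of $\hat S$. The mapping class group of $\hat S$ is generated by Dehn twists (Dehn, Lickorish), and the twist curves may be isotoped into $S$. By Fact 2, surgeries of relative slope $\pm1$ on curves in distinct levels in $(s,1)$ realize the required mapping class. So they turn $Y$ into $M_n$.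

**Step 3 (count).** By Lemma 3, whose homeomorphism carries levels of $S$ to levels of $\hat S$, the manifold $M_1\#\cdots\#M_n$ is obtained from $M(S,\mathrm{id})$ by surgery on curves in interiors of pages. Slight vertical moves put the curves at distinct levels, and the cut point of the circle of levels is placed away from them. The curves with relative slope $0$ are the $g$ curves $\nu_j$ and the $\sum_{i<n}g_i$ curves of Step 1. Because $g=g_n$, their number is $\sum_ig_i$. All other curves have relative slope $\pm1$. Lemma 2 gives
$$\mathrm{obg}(M_1\#\cdots\#M_n)\le k(S)+\sum_ig_i=2g+\sum_ig_i.\qquad\square$$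

With this the Corollary of Section 4 is proved, and the conjecture is false.

## 9. Asymptotics and where additivity holds: Theorem 2, items 1 to 3

**Item 1.** This is the case $n=1$ of Theorem 1.

**Item 2.** An open book with page $\Sigma$ gives a Heegaard splitting of genus $k(\Sigma)$, so $g\le\mathrm{obg}$. By Haken's additivity of Heegaard genus and Theorem 1,
$$n\,g(M)=g(\#^nM)\le\mathrm{obg}(\#^nM)\le(n+2)\,g(M). \tag{6}$$
Divide by $n$.

**Item 3.** If $\mathrm{obg}$ is additive on $\mathcal S$ and $M\in\mathcal S$, then (6) gives $n\,\mathrm{obg}(M)=\mathrm{obg}(\#^nM)\le(n+2)g(M)$ for all $n$. Hence $\mathrm{obg}(M)\le g(M)$, and equality holds. Conversely, if $\mathrm{obg}=g$ on $\mathcal S$, additivity on $\mathcal S$ is Haken's theorem. Finally let $\mathrm{obg}(M)>g(M)$ and take $n$ with $n(\mathrm{obg}(M)-g(M))>2g(M)$. Then $\mathrm{obg}(\#^nM)\le(n+2)g(M)<n\,\mathrm{obg}(M)$. In particular $n\ge2$. If additivity held for all pairs $(\#^mM,M)$ with $1\le m<n$, induction would give $\mathrm{obg}(\#^nM)=n\,\mathrm{obg}(M)$. So it fails for one of them. $\square$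

For $L=L(5,2)$ we get $\mathrm{obg}(\#^nL)\le n+2$, while $n\cdot\mathrm{obg}(L)=2n$ by (5). So the defect is unbounded.

## 10. The pair $(L(19,7),L(5,2))$: Theorem 2, item 4

We know $\mathrm{obg}(L(5,2))=2$ from (5). The main task is to show $\mathrm{obg}(L(19,7))=3$. Item 1 gives $\le3$, and by (4) it is not $0$ or $1$, as $7\not\equiv\pm1\pmod{19}$. Suppose $M=L(19,7)$, with either orientation, has a page with $k=2$, that is, $\chi=-1$. The page is a pair of pants or a once-punctured torus.

**Step 1 (exclude pairs of pants).** Then $M\cong N(p,q,r)$, and Lemma 1 applies. If $|p|,|q|,|r|\ge2$, then $\pi_1(M)$ is not cyclic, a contradiction. If an exponent is $0$, then $M$ is a connected sum of $L(p,\pm1)$ and $L(q,\pm1)$ for the other two exponents. Now $|H_1(M)|=19$ forces $|pq|=19$, one summand is $S^3$, and $M\cong L(19,\pm1)$, a contradiction. If an exponent is $\pm1$, then $M\cong L(n_1n_2-1,n_1)$ up to orientation, with $n_1n_2-1=\pm19$, that is, $n_1n_2\in\{20,-18\}$. So $n_1$ divides $20$ or $18$, and modulo $19$ it is, up to sign, one of $1,2,3,4,5,6,9$ (note $10\equiv-9$, $18\equiv-1$, $20\equiv1$). But $L(19,n_1)\cong L(19,7)$ up to orientation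 requires $n_1\equiv\pm7^{\pm1}$. As $7\cdot8=56\equiv-1$, this means $n_1\equiv\pm7$ or $\pm8$, a contradiction.

**Step 2 (once-punctured tori give closed 3-braids).** Let the page be a once-punctured torus $\Sigma$. Its mapping class group rel boundary is generated by the twists $T_a,T_b$ along two curves meeting once, and the hyperelliptic involution preserves $a$ and $b$ and commutes with these twists. The quotient of $\Sigma$ by the involution is a disk $\Delta$ with three branch points. The twists $T_a,T_b$ are the lifts, identity near the boundary, of the two half twists that generate $B_3$ (Birman–Hilden). So the monodromy is, up to isotopy rel boundary, the lift of a homeomorphism $\psi$ of $\Delta$ that fixes $\partial\Delta$ and permutes the branch points, i.e. of a braid $\beta\in B_3$. The projection $\Sigma\times[0,1]\to\Delta\times[0,1]$ induces a double covering $M\to M(\Delta,\psi)=S^3$. It is unbranched near the binding, where it is a double covering $\partial\Sigma\times D^2\to\partial\Delta\times D^2$ in the first factor. It is branched over the three strands, which form the closure of $\beta$. So $M$ is the double cover of $S^3$ branched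 over a closed 3-braid.

**Step 3 (identify the branch set).** By Hodgson–Rubinstein (*Involutions and isotopies of lens spaces*, LNM 1144, 1985), a link in $S^3$ whose double branched cover is a lens space is the 2-bridge link with that cover. Recall that the 2-bridge knot of $p/q$, $p$ odd, has double branched cover $L(p,q)$ up to orientation, and that 2-bridge knots with homeomorphic covers agree up to mirror image. Since $8\equiv-7^{-1}\pmod{19}$, the closed 3-braid is, up to mirror image, the 2-bridge knot $K$ for
$$\frac{19}{8}=2+\cfrac1{2+\cfrac1{1+\cfrac12}}=[2,2,1,2],$$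
which is $7_6$. It remains to show that neither $K$ nor its mirror image is a closed 3-braid.

**Step 4 (what alternation says about the Jones polynomial $V$ of $K$).** The continued fraction $[2,2,1,2]$ gives $K$ a reduced alternating diagram with $2+2+1+2=7$ crossings. Hence $V$ has span $7$ (Kauffman, Murasugi, Thistlethwaite), and the nonzero coefficients of $t^i$ and $t^j$ in $V$ have relative sign $(-1)^{i-j}$ (Thistlethwaite). Both statements are unaffected by $t\leftrightarrow t^{-1}$, that is, by mirror images.

**Step 5 (the Alexander polynomial $\Delta(t)$ of $K$).** The group of the 2-bridge knot of $p/q$, with $p,q$ odd, has the standard presentation $\langle a,b\mid aw=wb\rangle$ with $w=b^{\epsilon_1}a^{\epsilon_2}\cdots b^{\epsilon_{p-2}}a^{\epsilon_{p-1}}$ and $\epsilon_i=(-1)^{\lfloor qi/p\rfloor}$. Put $s_k=\sum_{i=1}^k\epsilon_i$. Up to units, the Alexander polynomial is the Fox derivative of the relation with respect to $a$, evaluated at $a=b=t$: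
$$\frac{\partial(aw)}{\partial a}-\frac{\partial(wb)}{\partial a}=1+(t-1)\frac{\partial w}{\partial a}.$$
A letter $a^{\epsilon_i}$ ($i$ even) contributes $t^{s_{i-1}}$ to $\partial w/\partial a$ if $\epsilon_i=1$, and $-t^{s_i}$ if $\epsilon_i=-1$. In both cases, multiplied by $t-1$, this is $t^{s_i}-t^{s_{i-1}}$. So the polynomial is $\sum_{k=0}^{p-1}(-1)^kt^{s_k}$ up to units. We may take $p=19$, $q=7$, since this gives $K$ or its mirror image, and the Alexander polynomial does not distinguish them. The $s_k$ are
$$0,1,2,1,0,-1,0,1,2,1,0,1,2,3,2,1,0,1,2 .$$
As $s_k\equiv k\pmod2$, the sign of each term is $(-1)^{s_k}$. The values $-1,0,1,2,3$ occur $1,5,7,5,1$ times. Normalized to be symmetric with $\Delta(1)=1$,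
$$\Delta=-t^{-2}+5t^{-1}-7+5t-t^2. \tag{7}$$
As a check, $|\Delta(-1)|=19=|H_1(M)|$.

**Step 6 (two formulas for closed 3-braids).** Suppose $K$ or its mirror image is the closure of $\beta\in B_3$ with exponent sum $e$. The closure is a knot, so $\beta$ permutes the strands by a 3-cycle, an even permutation, and $e$ is even. Let $\tau$ be the trace of the reduced Burau matrix $\rho(\beta)$, where
$$\rho(\sigma_1)=\begin{pmatrix}-t&1\\0&1\end{pmatrix},\qquad\rho(\sigma_2)=\begin{pmatrix}1&0\\t&-t\end{pmatrix}.$$
Its determinant is $(-t)^e=t^e$. Up to the convention $t\leftrightarrow t^{-1}$, which is immaterial below, Jones (Ann. of Math. 126, 1987) gives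
$$V=t^{e/2}(t+t^{-1}+\tau). \tag{8}$$
Burau's theorem says that $(1+t+t^2)\Delta$ equals $\det(I-\rho(\beta))=1-\tau+t^e$ up to a unit $\pm t^k$. We claim
$$(t^{-1}+1+t)\Delta=t^{-e/2}(1-\tau+t^e). \tag{9}$$
To fix the unit it suffices that both sides are symmetric under $t\leftrightarrow t^{-1}$ and agree at $t=1$. The left side is symmetric and equals $3$ at $t=1$. For the right side, let $J=\begin{pmatrix}-(1+t)&t\\1&-(1+t)\end{pmatrix}$, with $\det J=1+t+t^2$. Direct multiplication shows $J\,\rho(\sigma_i)(t^{-1})=\big(\rho(\sigma_i)(t)^{-1}\big)^{\mathsf T}J$ for $i=1,2$; both sides are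
$$\begin{pmatrix}\frac{1+t}{t}&-1\\[2pt]-\frac1t&-t\end{pmatrix}\ (i=1),\qquad\begin{pmatrix}-t&-1\\[2pt]-\frac1t&\frac{1+t}t\end{pmatrix}\ (i=2).$$
Since $X\mapsto (X^{-1})^{\mathsf T}$ respects products, $\rho(\beta)(t^{-1})$ is conjugate to $(\rho(\beta)(t)^{-1})^{\mathsf T}$. So $\tau(t^{-1})=\mathrm{tr}\,\rho(\beta)^{-1}=t^{-e}\tau(t)$, and the right side of (9) is symmetric. At $t=1$ the representation factors through the two-dimensional representation of the symmetric group $S_3$, in which a 3-cycle has trace $-1$. So the right side equals $1+1+1=3$ there, and (9) holds.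

As a test, $\beta=\sigma_1^3\sigma_2$, whose closure is a trefoil, has $e=4$ and $\tau=-t^2$. Then (8) gives $t+t^3-t^4$, and (9) gives $t^{-2}+1+t^2=(t^{-1}+1+t)(t^{-1}-1+t)$, as they should.

**Step 7 (the contradiction).** Eliminating $\tau$ from (8) and (9),
$$V=t^{e/2}(t^{-1}+1+t)+t^{3e/2}-t^e(t^{-1}+1+t)\Delta. \tag{10}$$
By (7), $(t^{-1}+1+t)\Delta$ has coefficients $-1,4,-3,3,-3,4,-1$ in degrees $-3,\dots,3$. So the last term of (10) has coefficients $1,-4,3,-3,3,-4,1$ in degrees $e-3,\dots,e+3$. The other terms have coefficients $\ge0$. Therefore in $V$ the coefficients of $t^{e-3}$ and $t^{e+3}$ are positive, and all coefficients outside $[e-3,e+3]$ are $\ge0$. As $V$ has span $7$ by Step 4, its support has extremes $e-4,e+3$ or $e-3,e+4$. So the coefficient of $t^{e-4}$ or of $t^{e+4}$ is positive, adjacent to a positive coefficient. This contradicts the alternation of signs in Step 4.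

**Step 8 (the failing pair).** Hence $\mathrm{obg}(L(19,7))=3$. In particular the bound of item 1 is attained here. Both lens spaces have Heegaard genus $1$, so Theorem 1 gives
$$\mathrm{obg}(L(19,7)\#L(5,2))\le2+2=4<5=\mathrm{obg}(L(19,7))+\mathrm{obg}(L(5,2)).\qquad\square$$
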